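# When do three power sums in three variables vanish together?

## 1. Exponents 1, b, c and exponents 2, 3, n by hand

Write $p_n=x^n+y^n+z^n$. Suppose first that $x+y+z=0$, and put $e_2=xy+yz+zx$, $e_3=xyz$. Each of $x,y,z$ is a root of $T^3+e_2T-e_3$. Multiplying by $T^{n-3}$ and summing over the three roots gives
$$p_n=-e_2\,p_{n-2}+e_3\,p_{n-3},\qquad p_0=3,\quad p_1=0,\quad p_2=-2e_2,$$
hence
$$p_3=3e_3,\qquad p_4=2e_2^2,\qquad p_5=-5e_2e_3 .$$

If in addition $e_2=0$, then $x,y,z$ are the three roots of $T^3=e_3$, so $(x,y,z)$ is a multiple of a permutation of $(1,\omega,\omega^2)$ with $\omega=e^{2\pi i/3}$. For such a nonzero triple, $p_c=0$ exactly when $3\nmid c$. If instead $e_3=0$, one coordinate vanishes and $(x,y,z)$ is a multiple of a permutation of $(1,-1,0)$. For such a nonzero triple, $p_c=0$ exactly when $c$ is odd. We can now read off when three power sums have only the zero $(0,0,0)$ in common: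

* exponents $1,2,c$: exactly when $3\mid c$;
* exponents $1,3,c$: exactly when $2\mid c$;
* exponents $1,5,c$: exactly when $6\mid c$.

In all three cases the condition says that the product of the exponents is divisible by $6$.

Now take exponents $2,3,n$. Let $e_1=x+y+z$. From $p_2=e_1^2-2e_2=0$ and $p_3=e_1^3-3e_1e_2+3e_3=0$ we get $e_2=e_1^2/2$ and $e_3=e_1^3/6$. If $e_1=0$ the triple is zero, so for a nontrivial solution we may scale to $e_1=1$. Then $x,y,z$ are the roots of
$$T^3-T^2+\tfrac12T-\tfrac16,\qquad\text{so}\qquad p_n=p_{n-1}-\tfrac12p_{n-2}+\tfrac16p_{n-3},\quad p_1=1,\ p_2=p_3=0 .$$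
The next values are

| $n$ | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 |
|---|---|---|---|---|---|---|---|---|
| $p_n$ | $\frac16$ | $\frac16$ | $\frac1{12}$ | $\frac1{36}$ | $\frac1{72}$ | $\frac1{72}$ | $\frac5{432}$ | $\frac1{144}$ |

The product $2\cdot3\cdot n$ is always divisible by $6$, so the pattern predicts that $p_n\neq0$ for every $n\ge4$. The recursion has terms of both signs, and nothing in it visibly prevents a zero far out. This triple of roots will be our running example.

## 2. Regular sequences, two obstructions, and the statements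

Let $R_n=\mathbb C[x_1,\dots,x_n]$ and $p_k(n)=x_1^k+\dots+x_n^k$. For $A\subset\mathbb N^*$ let $p_A(n)$ be the set of all $p_a(n)$ with $a\in A$. We use the following criterion as the definition: $n$ homogeneous polynomials $f_1,\dots,f_n\in R_n$ form a regular sequence in $R_n$ if and only if $f_1=\dots=f_n=0$ has only the solution $(0,\dots,0)$ in $\mathbb C^n$. For instance, $p_1(3),p_2(3),p_3(3)$ is regular and $p_1(3),p_2(3),p_4(3)$ is not.

The conjecture that grows out of the examples is stated in Conca, Krattenthaler and Watanabe, "Regular sequences of symmetric polynomials", arXiv:0801.2662 (2008): for $A=\{a,b,c\}$ with $a<b<c$ positive and $\gcd(A)=1$, the set $p_A(3)$ is a regular sequence in $R_3$ if and only if $abc\equiv0\pmod 6$. We prove that it is true. For $n\in\mathbb Z$ write $u_n=u_n(x,y,z)=x^n+y^n+z^n$.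

**Theorem A.** Let $0<a<b<c$ be integers with $\gcd(a,b,c)=1$. Then $p_a(3),p_b(3),p_c(3)$ is a regular sequence if and only if $6\mid abc$.

**Theorem B.** Let $a,b,c$ be pairwise distinct nonzero integers whose $3$-adic valuations are not all equal. Then there are no $x,y,z\in\overline{\mathbb Q}_3^{\,*}$ with $v(x)=v(y)=v(z)$ and $u_a=u_b=u_c=0$.

**Theorem C.**
1. For distinct positive $a,b,c$ with $\gcd(a,b,c)=d$: $p_a(3),p_b(3),p_c(3)$ is regular if and only if $6\mid abc/d^3$.
2. Let $a,b,c$ be distinct nonzero integers with $\gcd=1$, not all of the same sign. Then $u_a=u_b=u_c=0$ has a solution in $(\mathbb C^*)^3$ if and only if $3\nmid abc$.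
3. Let $a,b,c$ be distinct positive integers with $\gcd=1$, $abc$ odd, $3\mid abc$, and $3$-adic valuations not pairwise distinct. Then the nontrivial common zeros of $p_a(3),p_b(3),p_c(3)$ are exactly the permutations of $\lambda(1,-1,0)$, $\lambda\ne0$.

One half of Theorem A is immediate. If $abc$ is odd, then $(1,-1,0)$ is a common zero. If $3\nmid abc$, then $(1,\omega,\omega^2)$ is one. So regularity forces $2\mid abc$ and $3\mid abc$. Everything else is the converse.

## 3. Reduction modulo 3, and the point (1,1,1)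

Let $\overline{\mathbb Q}_3$ be an algebraic closure of $\mathbb Q_3$, with the valuation $v$ extending the $3$-adic one, normalized by $v(3)=1$ and $v(0)=\infty$. Its residue field is $\overline{\mathbb F}_3$, and bars on elements denote residues. We constantly use this: if finitely many elements sum to $0$, the minimal valuation among them is attained at least twice.

**Step 1: move a common zero into $\overline{\mathbb Q}_3$.** Let $6\mid abc$ and suppose that there is a nontrivial common zero over $\mathbb C$. Scale a nonzero coordinate to $1$. The three resulting polynomials in two variables have rational coefficients and a common zero over $\mathbb C$, so they do not generate the unit ideal over $\overline{\mathbb Q}$: a relation $1=\sum g_if_i$ could be evaluated at the complex zero. By Hilbert's Nullstellensatz they have a common zero over $\overline{\mathbb Q}$. Embed $\overline{\mathbb Q}\subset\overline{\mathbb Q}_3$.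

**Step 2: exclude unequal valuations, using $2\mid abc$.** Suppose $v(x),v(y),v(z)$ are not all equal. Since $u_a=0$ and $a>0$, the minimum of the three is attained at least twice, so after a permutation $v(x)=v(y)<v(z)\le\infty$. Put $t=x/y$, a unit. From $u_n=0$ we get $t^n=-1-(z/y)^n$, hence $\bar t^{\,n}=-1$ for $n=a,b,c$. Therefore $\bar t^{\,2n}=1$ for $n=a,b,c$, and $\gcd(a,b,c)=1$ gives $\bar t^{\,2}=1$, so $\bar t=\pm1$. If $\bar t=1$, then $1=-1$ in characteristic $3$, which is false. So $\bar t=-1$, and $(-1)^n=-1$ says that $a,b,c$ are all odd. This contradicts $2\mid abc$.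

**Step 3: hand the rest to Theorem B.** Now $v(x)=v(y)=v(z)$, and this common value is finite since some coordinate is $1$. As $\gcd(a,b,c)=1$ and $3\mid abc$, the $3$-adic valuations of $a,b,c$ are not all equal. Theorem B says that this is impossible. So Theorem B implies Theorem A.

A sensible person now tries to finish in the same way: scale to $z=1$, reduce modulo $3$, and look for a contradiction in $\overline{\mathbb F}_3$. This stops at once, because $1^n+1^n+1^n=0$ in characteristic $3$ for every $n$. The point $(1,1,1)$ is a zero of all power sums modulo $3$, so residues alone cannot exclude anything.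

The running example shows that the difficulty is genuine. There $s=1/x$ is a root of $f(S)=S^3-3S^2+6S-6$, which is Eisenstein at $3$. So the three roots $s_1,s_2,s_3$ all have valuation $\frac13$. Moreover $s_j^3/6\equiv1$ because $v(3s_j^2)=\frac53$ and $v(6s_j)=\frac43$. Hence $(s_i/s_j)^3\equiv1$, and in characteristic $3$ this means $s_i/s_j\equiv1$. Thus $u_2=u_3=0$ does have a solution with three equal valuations, and it reduces to $(1,1,1)$. Two of the three equations give no contradiction, even if one exponent is divisible by $3$ and the other is not.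

What survives is finer. Let $E_2,E_3$ be the elementary symmetric functions of $x^l,y^l,z^l$. The identity
$$u_{3l}=u_l^3-3u_lE_2+3E_3\tag{1}$$
shows, when $x,y,z$ are units and $u_{3l}=0$, that $v(u_l)=\frac13$: first $u_l\in\mathfrak m$, and then $3E_3-3u_lE_2$ has valuation exactly $1$. So a solution is close to its residue, but at a *fractional* distance. We shall measure this distance by one number $m$. Each of the exponents $b,c$ will force $m$ to belong to a short list of values. If the two demands on $m$ disagree, we are done. If they agree, we compare finer terms and find an element of an unramified ring, where valuations are integers, whose valuation would be a fraction.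

## 4. Integral valuations, 1-units and binomial coefficients

Every computation below takes place in a finite extension of $\mathbb Q_3$, which is complete and discretely valued. Let $\mathfrak m$ be the maximal ideal of the valuation ring of $\overline{\mathbb Q}_3$. We write $O(r)$ for an element of valuation $\ge r$ and $O(>r)$ for one of valuation $>r$. The sign $\equiv$ without a modulus means congruence modulo $\mathfrak m$. "Unit" means valuation $0$.

Let $U$ be the valuation ring of the maximal unramified extension $\mathbb Q_3^{ur}$. Nonzero elements of $U$ have valuation in $\mathbb Z_{\ge0}$, so elements of $U\cap\mathfrak m$ are $O(1)$; also $\mathbb Z_3\subset U$. Let $\mu'\subset U$ be the group of roots of unity of order prime to $3$. Reduction $\mu'\to\overline{\mathbb F}_3^{\,*}$ is bijective, so **the difference of two distinct elements of $\mu'$ is a unit**. Cubing is bijective on $\mu'$, and $-1\in\mu'$. For example, if $\iota\in\mu'$ has $\iota^2=-1$,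 then $\iota^3=-\iota$ and $\iota-\iota^3=2\iota$ is a unit.

A *$1$-unit* is an element $X$ with $X-1\in\mathfrak m$; for example $4$ and $1+\sqrt3$. For $t\in\mathbb Z_3$ put $X^t=\sum_{n\ge0}\binom tn(X-1)^n$. The series converges because $\binom tn\in\mathbb Z_3$. It is continuous in $t$ and agrees with the usual power for $t\in\mathbb N$, so by density of $\mathbb N$ in $\mathbb Z_3$ the rules $X^{s+t}=X^sX^t$, $X^{st}=(X^s)^t$, $(XY)^t=X^tY^t$ hold.

**(P1)** If $t\in\mathbb Z_3^*$, then $v(X^t-1)=v(X-1)$. If $v(X-1)<\frac12$, then $v(X^3-1)=3v(X-1)$.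

With $\xi=X-1$, the series for $X^t-1$ starts with $t\xi$ and continues with terms $O(2v(\xi))$. For the second claim, $X^3-1=\xi^3+3\xi^2+3\xi$. The three terms have valuations $3v(\xi)$, $1+2v(\xi)$, $1+v(\xi)$, and $3v(\xi)<1+v(\xi)$.

**(P2)** $v\binom{3^l}n=l-v(n)$ for $1\le n\le3^l$. For $l\ge1$, $\binom{3^l}{3^{l-1}}=\binom{3^l}{2\cdot3^{l-1}}\equiv3\pmod9$.

We have $\binom{3^l}n=\frac{3^l}n\prod_{i=1}^{n-1}\frac{3^l-i}i$, and each factor is a unit since $v(3^l-i)=v(i)$ for $1\le i<3^l$. For $n=3^{l-1}$ this reads $3\prod_{i=1}^{3^{l-1}-1}(-1)\bigl(1-\frac{3^l}i\bigr)$. The number of factors is even and $v(3^l/i)\ge2$, so the product is $\equiv1\pmod9$.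

**(P3)** If $\nu=O(1)$ and $Z$ is a $1$-unit, then $(Z+\nu)^{3^l}=Z^{3^l}+O(l+1)$.

Indeed $v(\binom{3^l}j\nu^j)\ge l-v(j)+j\ge l+1$ for $1\le j\le3^l$.

**(P4)** If $C,D\in\mu'$ and $C+D+1\in\mathfrak m$, then $v(C+D+1)=1$ and $\frac{C+D+1}3\equiv C^{1/3}D^{1/3}$, with cube roots taken in $\mu'$.

Put $s=C^{1/3}+D^{1/3}+1\in U$. Then $s^3\equiv C+D+1\equiv0$, so $s\in U\cap\mathfrak m$ and $s=O(1)$. The identity $C+D+1=s^3-3se_2+3C^{1/3}D^{1/3}$, with $e_2$ integral, gives $C+D+1=3C^{1/3}D^{1/3}+O(2)$. For example, $C=D=1$ gives $3/3=1$.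

**(P5)** Let $t\in\mathbb Z_3\setminus\{1\}$ and $\delta=v(t-1)$. For $n\ge2$, $v\binom tn\ge\max(0,\delta-v(n(n-1)))$. If $1\le l\le\delta$, then
$$\tbinom t{3^l}=3^{-l}(t-1)(1+O(1)),\qquad\tbinom t{3^l+1}=3^{-l}(t-1)(1+O(1)).$$

The inequality follows from $\binom tn=\frac{t(t-1)}{n(n-1)}\binom{t-2}{n-2}$. For the equalities write $\binom{t-2}r=(-1)^r\prod_{i=1}^r\bigl(1-\frac{t-1}i\bigr)$. If $r\le3^l-1$, then $v(i)\le l-1\le\delta-1$ for all $i\le r$, so this is $\equiv(-1)^r\pmod3$. Also $t\equiv1\pmod3$. For $n=3^l$ the index $r=3^l-2$ is odd and $t/(n-1)\equiv-1$; the two signs cancel. For $n=3^l+1$ the index $r=3^l-1$ is even and $t/n\equiv1$.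

## 5. A 3-adic analytic function of the exponent with a zero at 1

Suppose that $u_a=0$ with $3\nmid a$, and scale to $z=1$. We want to treat $u_n$, for other exponents $n$, as a function of the $3$-adic number $n/a$. This section sets up that function.

**Definition (datum).** A *datum* $(A,B,X,Y)$ consists of $A,B\in\mu'$ and $1$-units $X=1+\xi$, $Y=1+\eta$ with $AX+BY+1=0$. We put
$$\kappa=A+B+1,\qquad\rho=-B/A\in\mu',\qquad\nu=-\kappa/A,\qquad m=v(\eta).$$

Two examples. For $A=B=1$ and any $\eta\in\mathfrak m$, the pair $Y=1+\eta$, $X=1+(-\eta-3)$ gives a datum, with $\kappa=3$, $\rho=-1$, $\nu=-3$. For $A=\iota$ with $\iota^2=-1$, let $B\in\mu'$ be the lift of $-1-\bar\iota\in\overline{\mathbb F}_3^{\,*}$. For any $1$-unit $Y$ put $X=-(1+BY)/A$, which is a $1$-unit because its residue is $1$. Here $\bar\rho=(1+\bar\iota)/\bar\iota=1-\bar\iota$ and $\bar\rho^{\,3}=1+\bar\iota$, so $\rho^3\ne\rho$.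

Since $X\equiv Y\equiv1$, we have $\kappa\in\mathfrak m$, so $v(\kappa)=1$ by (P4). Writing out $AX+BY+1=\kappa+A\xi+B\eta=0$ gives
$$\xi=\rho\eta+\nu,\qquad A(1-\rho)=A+B\equiv-1,\qquad\rho\ne1.\tag{2}$$
As $v(\nu)=1$, if $m<1$ then $v(\xi)=m$. For $t\in\mathbb Z_3$ define
$$\Phi(t)=A^{-1}(AX^t+BY^t+1)=X^t-\rho Y^t+A^{-1},\qquad\text{so that }\Phi(1)=0.$$

**Step 1: expand $\Phi$.** We have $1-\rho+A^{-1}=\kappa/A$ and $\xi-\rho\eta=-\kappa/A$. So the terms of degree $0$ and $1$ contribute $\kappa/A-t\kappa/A$, and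
$$\Phi(t)=-(t-1)\tfrac\kappa A+\sum_{n\ge2}\tbinom tn(\xi^n-\rho\eta^n).\tag{3}$$
We replace $\xi$ by its main part $\rho\eta$ and collect the error:
$$\Phi(t)=-(t-1)\tfrac\kappa A+\sum_{n\ge2}T_n+E,\qquad T_n=\tbinom tn(\rho^n-\rho)\eta^n,\tag{4}$$
with $E=\sum_{n\ge2}\binom tn(\xi^n-(\rho\eta)^n)$. Let $Y'=1+\rho\eta$, so $X=Y'+\nu$. Then $E=X^t-Y'^t-t\nu$, and expanding $X^t=Y'^t(1+\nu/Y')^t$ gives
$$E=t\nu(Y'^{t-1}-1)+\sum_{l\ge2}\tbinom tl\nu^lY'^{t-l}.\tag{5}$$
In particular $E=O(1)$.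

**Step 2: bound $E$ more precisely when $t$ is near $1$.** Let $0<m\le\frac12$, $t\ne1$, $\delta=v(t-1)$, and put
$$g(l)=3^lm-l,\qquad\mu_\delta=\min_{0\le l\le\delta}g(l)\le g(0)=m<1.$$
From $\binom{t-1}n=\frac{t-1}n\binom{t-2}{n-1}$ we have $v\binom{t-1}n\ge\max(0,\delta-v(n))$ for $n\ge1$. The $n$-th term of $Y'^{t-1}-1$ is $\binom{t-1}n(\rho\eta)^n$. If $l=v(n)\le\delta$, then $n\ge3^l$ and its valuation is at least $\delta-l+3^lm=\delta+g(l)$. If $v(n)>\delta$, it is at least $3^{\delta+1}m\ge3^\delta m=\delta+g(\delta)$. So $v(Y'^{t-1}-1)\ge\delta+\mu_\delta$. For $l\ge2$, (P5) gives $v(\binom tl\nu^l)\ge\delta+l-v(l(l-1))\ge\delta+2$; here $l-v(l(l-1))\ge2$ is clear for $l=2$, and for $l\ge3$ we have $3^{v(l(l-1))}\le l\le3^{l-2}$. As $v(\nu)=1$ and $\mu_\delta<1$,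
$$E=O(\delta+1+\mu_\delta).\tag{6}$$

## 6. The terms $\eta^{3^l}$ and $\eta^{3^l+1}$, and exclusion of a second zero

An exponent $n$ prime to $3$ with $u_n=0$ and with the same residue data as $a$ produces a second zero $n/a\ne1$ of $\Phi$. We show that for many values of $m$ there is none. First we sort the terms $T_n$ by size.

**Catalogue.** Let $t\in\mathbb Z_3^*\setminus\{1\}$, $\delta=v(t-1)$, $0<m\le\frac12$ and $n\ge2$.

* Class (i): $n=3^l$ with $1\le l\le\delta$. Then $T_n=3^{-l}(t-1)(1+O(1))(\rho^{3^l}-\rho)\eta^{3^l}$. It is $0$ if $\rho^{3^l}=\rho$; otherwise $v(T_n)=\delta+g(l)$.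
* Class (ii): $n=3^l+1$ with $0\le l\le\delta$. Then $v(T_n)=\delta+g(l)+m$ exactly. For $l\ge1$, $T_n=3^{-l}(t-1)(1+O(1))\rho(\rho^{3^l}-1)\eta^{3^l+1}$.
* Class (iii): all other $n$. Then $v(T_n)\ge\delta+g(l)+h_l$ for some $0\le l\le\delta$, where $h_l=3^lm$ for $l\ge1$ and $h_0=2m$.

Class (i) is (P5), together with the fact that $\rho^{3^l}-\rho$ is $0$ or a unit. In class (ii), $\rho^{3^l+1}-\rho=\rho(\rho^{3^l}-1)$ is a unit, because $\rho\ne1$ and cubing is injective on $\mu'$. The binomial coefficient comes from (P5) if $l\ge1$; for $l=0$, $\binom t2=t(t-1)/2$ has valuation $\delta$. For class (iii) let $l=v(n(n-1))$.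

* If $1\le l\le\delta$, then $3^l$ divides $n$ or $n-1$, and $n\ne3^l,3^l+1$, so $n\ge2\cdot3^l$. Hence $v(T_n)\ge\delta-l+nm\ge\delta+g(l)+3^lm$.
* If $l=0$, then $n\equiv2\pmod3$ and $n\ne2$, so $n\ge5$ and $v(T_n)\ge\delta+5m\ge\delta+g(0)+2m$.
* If $l>\delta$, then $n\ge3^{\delta+1}$ and $v(T_n)\ge3^{\delta+1}m=\delta+g(\delta)+2\cdot3^\delta m$. So the index $\delta$ works.

**Proposition 1.** Let $(A,B,X,Y)$ be a datum with $0<m<\frac12$, let $t\in\mathbb Z_3^*\setminus\{1\}$ and $\delta=v(t-1)$. Then $\Phi(t)\ne0$ in each of the cases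

* (α) $m=3^{-e}$, $e\ge1$;
* (β) $m=\dfrac1{3^k(3^\varepsilon+1)}$, $k\ge0$, $\varepsilon\ge1$;
* (γ) $m=\dfrac1{2\cdot3^k}$, $k\ge1$, and $\delta\le k$.

**Step 1: the case $\delta=0$.** Here $v(T_2)=2m<1$, while $T_n=O(3m)$ for $n\ge3$, and the $\kappa$-term and $E$ are $O(1)$. So $v(\Phi(t))=2m$ and $\Phi(t)\ne0$. From now on $\delta\ge1$.

**Step 2: find the index where $g$ is clearly smallest.** We claim that there is $l^*\in\{1,\dots,\delta\}$ with
$$g(l)>g(l^*)+m\quad\text{for all }l\in\{1,\dots,\delta\},\ l\ne l^*.\tag{7}$$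
The increments $g(l+1)-g(l)=2\cdot3^lm-1$ increase with $l$. So it suffices to see that those just below $l^*$ are less than $-m$ and those from $l^*$ on exceed $m$, whenever they are needed.

(α) Let $l^*=\min(\delta,e)$. For $l\le e-1$ the increments are at most $\frac23-1=-\frac13$. Some $l$ with $1\le l<l^*$ exists only if $e\ge2$, and then $m\le\frac19<\frac13$. Indices $l>l^*$ with $l\le\delta$ exist only if $l^*=e$, and for $l\ge e$ the increments are at least $1>m$.

(β) Let $l^*=\min(\delta,k+\varepsilon)$. For $l\le k+\varepsilon-1$ the increments are at most $\frac{2\cdot3^{\varepsilon-1}}{3^\varepsilon+1}-1<-\frac13$. Some $1\le l<l^*$ exists only if $k+\varepsilon\ge2$, and then $m\le\frac1{10}$. For $l\ge k+\varepsilon$ the increments are at least $\frac{3^\varepsilon-1}{3^\varepsilon+1}\ge\frac12>\frac14\ge m$.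

(γ) Let $l^*=\delta\le k$. For $l\le k-1$ the increments are $3^{l-k}-1\le-\frac23$, and $m\le\frac16$. There are no $l>l^*$ to consider.

**Step 3: compare everything with $\delta+g(l^*)+m$.** By (7), $g(l^*)\le g(1)=3m-1$, and $3m-1<m=g(0)$ since $m<\frac12$. So $g(l^*)=\mu_\delta$ and $g(l^*)+m\le4m-1$.

* The $\kappa$-term has valuation $\delta+1>\delta+4m-1$.
* By (6), $v(E)\ge\delta+1+g(l^*)>\delta+g(l^*)+m$.
* Class (iii): with index $l=0$ the valuation is at least $\delta+3m>\delta+4m-1$. With $l=l^*$ it is at least $\delta+g(l^*)+3^{l^*}m>\delta+g(l^*)+m$, since $l^*\ge1$. For other $l\ge1$ use (7).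
* Class (ii): for $l=0$ the valuation is $\delta+2m>\delta+4m-1$. For $l\ge1$, $l\ne l^*$, use (7). For $l=l^*$ it is exactly $\delta+g(l^*)+m$.
* Class (i) with $l\ne l^*$: by (7) the valuation exceeds $\delta+g(l^*)+m$, or the term is $0$.

These lower bounds take only finitely many values, so the sum of all terms listed as larger also has valuation greater than $\delta+g(l^*)+m$.

**Step 4: conclude.** If $\rho^{3^{l^*}}\ne\rho$, the term $T_{3^{l^*}}$ has valuation $\delta+g(l^*)$, strictly smaller than every other. If $\rho^{3^{l^*}}=\rho$, that term vanishes and $T_{3^{l^*}+1}$, of valuation $\delta+g(l^*)+m$, is strictly dominant. In both cases $\Phi(t)\ne0$. $\square$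

## 7. The depth $m$ forced by each exponent

We start the proof of Theorem B. Suppose that a solution exists.

**Step 1: normalize.** If $3^h$ divides all of $a,b,c$, replace $(x,y,z)$ by $(x^{3^h},y^{3^h},z^{3^h})$ and divide the exponents by $3^h$. The hypotheses are preserved, so we may assume $\min(v(a),v(b),v(c))=0$. Relabel so that $3\nmid a$; then at least one of $b,c$ is divisible by $3$. Scale to $z=1$; then $x,y$ are units. Write $x=\alpha X_0$, $y=\beta Y_0$ with $\alpha,\beta\in\mu'$ the lifts of $\bar x,\bar y$ and $X_0,Y_0$ $1$-units. Put $X=X_0^a$, $Y=Y_0^a$, $A_n=\alpha^n$, $B_n=\beta^n$. For $n\ne0$ write $n=3^in'$ with $3\nmid n'$, and $t=n'/a\in\mathbb Z_3^*$. Then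
$$u_n=A_nX^{3^it}+B_nY^{3^it}+1.\tag{8}$$

**Lemma 2.** If $u_n=0$ and $n=3^in'$, then $u_{n'}\in\mathfrak m$, and if $i\ge1$, then $v(u_{n'})=3^{-i}$.

For $i=0$ there is nothing to show. In (1), $v(E_3)=0$. If $u_{3l}\in\mathfrak m$, then $u_l^3\in\mathfrak m$, so $u_l\in\mathfrak m$ and $v(3E_3-3u_lE_2)=1$. Hence $u_{3l}=0$ gives $v(u_l)=\frac13$. If $v(u_{3l})=3^{-s}$ with $s\ge1$, this is less than $1$, so $3v(u_l)=3^{-s}$ and $v(u_l)=3^{-s-1}$. Dividing $n$ by $3$ repeatedly gives the claim. $\square$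

**Step 2: types, and the datum attached to $a$.** For $n\in\{a,b,c\}$ Lemma 2 gives $A_{n'}+B_{n'}+1\equiv u_{n'}\equiv0$. Since $A_n=A_{n'}^{3^i}$ and $B_n=B_{n'}^{3^i}$, also $\kappa_n:=A_n+B_n+1\equiv0$. By (P4), $v(\kappa_n)=v(\kappa_{n'})=1$.

**Definition (type).** The *type* of $n\in\{a,b,c\}$ is the pair $(A_{n'},B_{n'})$.

Put $A=A_a$, $B=B_a$; this is the type of $a$. Since $u_a=0$, $(A,B,X,Y)$ is a datum, and $\kappa,\nu,\rho,\xi,\eta,m,\Phi$ refer to it from now on. An exponent may well have a type other than $(A,B)$ as far as residues can tell. Take $a=1$, $\alpha=\iota$ and $\beta=B$ the lift of $-1-\bar\iota$, as in Section 5. For $n'=11$ the type is $(\iota^{11},B^{11})=(\iota^3,B^3)$, because $\iota^8=B^8=1$. It satisfies the congruence, since $\iota^3+B^3+1\equiv(\iota+B+1)^3\equiv0$, but $\iota^3=-\iota\ne\iota$.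

**Step 3: show $0<m\le\frac13$ and $v(\xi)=m$.** Take $n\in\{b,c\}$ with $i\ge1$. By Lemma 2, $v(u_{n'})=3^{-i}\le\frac13$, while
$$u_{n'}=\kappa_{n'}+A_{n'}(X^t-1)+B_{n'}(Y^t-1).$$
As $v(\kappa_{n'})=1$, (P1) gives $\min(v(\xi),v(\eta))\le3^{-i}$. If $v(\eta)\ge1$, then $v(\xi)\ge1$ by (2), which is impossible. So $v(\eta)<1$, and $v(\xi)=v(\eta)=m$ with $0<m\le3^{-i}\le\frac13$.

The next two lemmas say what an exponent tells us about $m$.

**Lemma 3.** If $n\in\{b,c\}$ has type $\ne(A,B)$, then $i\ge1$, $m=3^{-i}$, and $A_{n'}\rho+B_{n'}$ is a unit.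

Suppose $A_{n'}\rho=-B_{n'}$. Then $A_{n'}(1-\rho)=A_{n'}+B_{n'}\equiv-1\equiv A(1-\rho)$, and $1-\rho$ is a unit, so $A_{n'}=A$ and $B_{n'}=-A\rho=B$. This is excluded. So $A_{n'}\rho$ and $-B_{n'}$ are distinct elements of $\mu'$, and $A_{n'}\rho+B_{n'}$ is a unit. Now
$$u_{n'}=\kappa_{n'}+t(A_{n'}\xi+B_{n'}\eta)+O(2m)=t(A_{n'}\rho+B_{n'})\eta+O(\min(1,2m))$$
has valuation $m$, because $m<1$ and $m<2m$. In particular $u_{n'}\ne0$, so $i\ge1$, and Lemma 2 gives $m=3^{-i}$. $\square$

**Lemma 4.** Let $n\in\{b,c\}$ have type $(A,B)$ and $i\ge1$; let $t=n'/a$. Then $t\ne1$, and with $\varepsilon=v(t-1)$ either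

* (a) $\varepsilon\ge1$, $\rho^{3^\varepsilon}\ne\rho$ and $m=3^{-(i+\varepsilon)}$; or
* (b) $\rho^{3^\varepsilon}=\rho$ and $m=\dfrac1{3^i(3^\varepsilon+1)}$.

We have $\Phi(t)=u_{n'}/A$, of valuation $3^{-i}\le\frac13$. Since $\Phi(1)=0$, $t\ne1$. In (4) the $\kappa$-term and $E$ are $O(1)$. For $2\le n_1<3^\varepsilon$ we have $v(n_1(n_1-1))\le\varepsilon-1$, so $v\binom t{n_1}\ge1$ by (P5). If $\varepsilon\ge1$, then $\binom t{3^\varepsilon}$ and $\binom t{3^\varepsilon+1}$ are units by (P5); if $\varepsilon=0$, then $\binom t2=t(t-1)/2$ is a unit. Also $\rho^{3^\varepsilon+1}-\rho$ is a unit. Hence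
$$\Phi(t)=\text{unit}\cdot(\rho^{3^\varepsilon}-\rho)\eta^{3^\varepsilon}+\text{unit}\cdot\eta^{3^\varepsilon+1}+O(\min(1,(3^\varepsilon+2)m)).$$
For $\varepsilon=0$ the first term is absent, which is consistent with $\rho^{3^0}=\rho$. Now use $v(\Phi(t))=3^{-i}<1$. If $\rho^{3^\varepsilon}\ne\rho$ (so $\varepsilon\ge1$), the first coefficient is a unit; $3^\varepsilon m\ge1$ would give $v(\Phi(t))\ge1$, so $3^\varepsilon m<1$ and $3^\varepsilon m=3^{-i}$. If $\rho^{3^\varepsilon}=\rho$, the same argument with the second term gives $(3^\varepsilon+1)m=3^{-i}$. $\square$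

We check Lemma 4(b) on the running example, with $a=2$, $b=3$. All ratios of coordinates are $1$-units, so $A=B=1$ and $\rho=-1$. Here $i=1$, $t=\frac12$, $\varepsilon=v(-\frac12)=0$, and the lemma predicts $m=\frac16$. Independently: $f'(s_1)=3s_1^2-6s_1+6$ has valuation $1$, so $v(s_1-s_2)+v(s_1-s_3)=1$, and likewise for the other roots. Hence all differences have valuation $\frac12$, so $v(s_i/s_j-1)=\frac12-\frac13=\frac16$, and squaring does not change this by (P1).

**Definition (kinds).** Each of $b$ and $c$ has exactly one of four kinds: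

* D: type $\ne(A,B)$; then $i\ge1$ and $m=3^{-i}$.
* S0: type $(A,B)$ and $i=0$.
* Sa: type $(A,B)$, $i\ge1$, Lemma 4(a).
* Sb: type $(A,B)$, $i\ge1$, Lemma 4(b).

In the running example, $3$ is of kind Sb, and an exponent prime to $3$ with $u_n=0$ would be of kind S0. The exponents $b,c$ are not both S0, since one of them is divisible by $3$. So nine unordered pairs remain: {S0,D}, {S0,Sa}, {S0,Sb}, {D,D}, {D,Sa}, {D,Sb}, {Sa,Sa}, {Sa,Sb}, {Sb,Sb}.

**Remark (R).** *Changing the base exponent.* Suppose $b,c$ have equal types and equal $i$. Put $s=c/b\in\mathbb Z_3^*\setminus\{1\}$, $\tilde X=X^{b/a}=X_0^b$, $\tilde Y=Y^{b/a}=Y_0^b$. Then $A_b=A_c$ and $B_b=B_c$, and $(A_b,B_b,\tilde X,\tilde Y)$ is a datum because $u_b=0$. Its function $\tilde\Phi$ satisfies $\tilde\Phi(s)=A_b^{-1}(A_bX_0^c+B_bY_0^c+1)=u_c/A_b=0$. If both types are $(A,B)$, the $\rho$ of this datum is $-B^{3^i}/A^{3^i}=\rho^{3^i}$.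

## 8. Pairs containing S0, and pairs with incompatible depths

**{S0,D} and {S0,Sa}: apply Proposition 1(α).** Here $m=3^{-e}$ with $e\ge1$ ($e=i$ for D, $e=i+\varepsilon$ for Sa). For the S0 exponent $n$ we have $\Phi(n/a)=u_n/A=0$ with $n/a\in\mathbb Z_3^*\setminus\{1\}$. This contradicts Proposition 1(α).

**{D,Sb} and {Sa,Sb}: compare the two values of $m$.** The first exponent says that $m^{-1}$ is a power of $3$. The second says $m^{-1}=3^i(3^\varepsilon+1)$, where $3^\varepsilon+1\ge2$ is prime to $3$. Contradiction.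

**{S0,Sb}: apply Proposition 1(β) and (γ).** Let the Sb exponent have $i=k\ge1$ and parameter $\varepsilon$, and let $n$ be the S0 exponent, so $\Phi(n/a)=0$. If $\varepsilon\ge1$, this contradicts Proposition 1(β). If $\varepsilon=0$, then $m=\frac1{2\cdot3^k}$, and Proposition 1(γ) excludes $\delta=v(n/a-1)\le k$. What remains is $\varepsilon=0$, $\delta\ge k+1$. There $g(k)=g(k+1)=\frac12-k$, so there is no single smallest value of $g$ and (7) fails. We return to this case in Section 11.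

The table of Section 1 lets us watch Proposition 1(γ). In the running example each coordinate has valuation $-\frac13$ before scaling, so $v(u_n)=v(p_n)+\frac n3$; here $k=1$, $m=\frac16$, $\rho=-1$ and $\delta=v(\frac n2-1)=v(n-2)$ for $n$ prime to $3$. For $\delta=0$ the proof gives $v(\Phi)=2m=\frac13$; indeed $p_4=\frac16$, $p_7=\frac1{36}$, $p_{10}=\frac5{432}$ give $-1+\frac43$, $-2+\frac73$, $-3+\frac{10}3$. For $\delta=1$ the dominant term is $T_4$, of valuation $1+g(1)+m=1-\frac12+\frac16=\frac23$; indeed $p_5$ and $p_8$ give $-1+\frac53$ and $-2+\frac83$.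

## 9. Two exponents with depth $1/(3^i(3^\varepsilon+1))$: the pair {Sb,Sb}

**Step 1: pass to the datum of (R).** Since $3^\varepsilon+1$ is prime to $3$, equality of the two expressions for $m$ gives equal $i$ and equal $\varepsilon$. So (R) applies. For $l<i$ we have $3^lm\le\frac13\cdot\frac1{3^\varepsilon+1}\le\frac16<\frac12$, so repeated use of (P1), which also takes care of the unit exponent $b'/a$, gives
$$M:=v(\tilde Y-1)=3^im=\frac1{3^\varepsilon+1}.$$
If $\varepsilon\ge1$, this contradicts Proposition 1(β) with $k=0$, applied to the datum of (R) and $t=s$.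

**Step 2: for $\varepsilon=0$, read off the leading term of $\tilde\Phi(s)=0$.** Now $M=\frac12$, which Proposition 1 does not cover. Since $\varepsilon=0$, $b'/a\equiv c'/a\equiv2\pmod3$, so $s\equiv1\pmod3$ and $\delta':=v(s-1)\ge1$. Write $\tilde\eta=\tilde Y-1$, $\rho_1=\rho^{3^i}$ and $\tilde g(l)=3^lM-l$. Then $\tilde g(0)=\tilde g(1)=\frac12$ and $\tilde g(l)\ge\frac52$ for $l\ge2$. The catalogue and (6), with $M=\frac12$ in place of $m$, give in $\tilde\Phi(s)=0$:

* the $n=3$ term is $0$ or has valuation $\delta'+\frac12$;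
* the $\kappa$-term and the terms $n=2,4$ have valuation $\delta'+1$;
* classes (i) and (ii) with $l\ge2$ are $O(\delta'+\frac52)$;
* class (iii) is $O(\delta'+\frac32)$ (attained as a bound for $l=0$, where $h_0=1$; for $l=1$ the bound is $\delta'+2$);
* $E=O(\delta'+\frac32)$.

The $n=3$ term would be strictly dominant, so it is $0$, i.e. $\rho_1^3=\rho_1$. Since $\rho_1\ne1$, $\rho_1=-1$, and so $\rho=-1$ because cubing is injective on $\mu'$. Then $A=B$ and $2A\equiv-1$, so $A\equiv1$ and $A=B=1$. Consequently $A_b=B_b=1$, and $\kappa$ and the $\kappa$ of the datum of (R) both equal $3$.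

**Step 3: get $\tilde\eta^2/3\equiv-1$ from the next terms.** Divide $\tilde\Phi(s)=0$ by $s-1$. We have $\binom s2=\frac{s-1}2(1+O(1))$ and $\binom s4=\frac{s-1}3(1+O(1))$ by (P5), and $\rho_1^2-\rho_1=\rho_1^4-\rho_1=2$. So
$$-3+\tilde\eta^2+\tfrac23\tilde\eta^4=O(>1).$$
Put $\theta=\tilde\eta^2/3$, a unit. Dividing by $3$ gives $2\theta^2+\theta-1\equiv0$, and the left side is $\equiv-(\theta+1)^2$ modulo $3$. So $\theta\equiv-1$.

**Step 4: get $\tilde\eta^2/3\equiv1$ from $u_b=0$.** Let $W_X=X^{3^i}-1$ and $W_Y=Y^{3^i}-1$, both of valuation $3^im=\frac12$ by (P1), and $t_1=b'/a\equiv2\pmod3$. As $\xi=-\eta-3$, (P3) gives $W_X=(1-\eta)^{3^i}-1+O(2)$. Hence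
$$W_X+W_Y=2\sum_{n\ge2\text{ even}}\tbinom{3^i}n\eta^n+O(2)=O(>1),$$
since even $n$ in the sum satisfy $2\le n<3^i$, so $v\binom{3^i}n\ge1$. Multiplying by $W_X-W_Y$ gives $W_X^2-W_Y^2=O(>\frac32)$. Expanding $u_b=(1+W_X)^{t_1}+(1+W_Y)^{t_1}+1=0$,
$$3+t_1(W_X+W_Y)+\tbinom{t_1}2(W_X^2+W_Y^2)=O(\tfrac32),\qquad\tbinom{t_1}2\equiv1\pmod3.$$
So $3+2W_Y^2=O(>1)$, that is, $1+2W_Y^2/3\equiv0$ and $W_Y^2/3\equiv1$. Now $\tilde\eta=(1+W_Y)^{t_1}-1=t_1W_Y+O(1)$, so $\tilde\eta^2=t_1^2W_Y^2+O(\frac32)$ and $\theta\equiv t_1^2W_Y^2/3\equiv4\equiv1$. This contradicts $\theta\equiv-1$, and {Sb,Sb} is excluded.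

## 10. Depth a power of $1/3$: the pairs {D,D}, {D,Sa}, {Sa,Sa}

Now $m=3^{-e}$ with $e\ge1$, where $i=e$ for an exponent of kind D, and $i+\varepsilon=e$ with $i,\varepsilon\ge1$ for one of kind Sa. Write $\rho_l=\rho^{3^l}$. The plan is to compute the single number $\frac13\eta^{3^e}$, a unit, from each exponent, up to an error of fractional valuation, and to compare the results.

**Step 1: expand $3^l$-th powers.** For $1\le l\le e$,
$$\begin{aligned}Y^{3^l}-1&=\eta^{3^l}+3\eta^{3^{l-1}}+O(1+2\cdot3^{l-1-e}),\\X^{3^l}-1&=\rho_l\eta^{3^l}+3\rho_{l-1}\eta^{3^{l-1}}+O(1+2\cdot3^{l-1-e}).\end{aligned}\tag{9}$$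
For $Y$, expand $\sum_{n\ge1}\binom{3^l}n\eta^n$. By (P2), the terms with $v(n)\le l-2$ are $O(2)$; the term $n=3^{l-1}$ is $3\eta^{3^{l-1}}+O(2)$; the term $n=2\cdot3^{l-1}$ has valuation $1+2\cdot3^{l-1-e}\le\frac53$; and $n=3^l$ gives $\eta^{3^l}$. For $X=(1+\rho\eta)+\nu$, (P3) gives $X^{3^l}=(1+\rho\eta)^{3^l}+O(2)$, and the same expansion applies with $\rho\eta$ in place of $\eta$.

**Step 2: what an exponent $n$ of kind D says.** Here $i=e$. By (9) with $l=e$, $X^{3^e}-1$ and $Y^{3^e}-1$ are $O(1)$, so $X^{3^et}-1=t(X^{3^e}-1)+O(2)$, and likewise for $Y$. With $t=n'/a$, equation (8) becomes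
$$0=u_n=\kappa_n+t\bigl[(A_n\rho_e+B_n)\eta^{3^e}+3(A_n\rho_{e-1}+B_n)\eta^{3^{e-1}}\bigr]+O(\tfrac53).$$
By Lemma 3, $A_n\rho_e=(A_{n'}\rho)^{3^e}\ne(-B_{n'})^{3^e}=-B_n$, so $A_n\rho_e+B_n$ is a unit. Dividing by $3t(A_n\rho_e+B_n)$, with $\lambda_n=-\kappa_n/(3t(A_n\rho_e+B_n))\in U$,
$$\tfrac13\eta^{3^e}=\lambda_n-r_n\eta^{3^{e-1}}+O(\tfrac23),\qquad r_n=\frac{A_n\rho_{e-1}+B_n}{A_n\rho_e+B_n}\in U,\quad v(\eta^{3^{e-1}})=\tfrac13.\tag{10}$$

**Step 3: what an exponent $n$ of kind Sa says.** Write $t=1+3^\varepsilon u$ with $u\in\mathbb Z_3^*$. Then $A_n=A^{3^i}$, $-B_n/A_n=\rho_i$ and $3^it=3^i+3^eu$. From $X^{3^it}-1=(X^{3^i}-1)+X^{3^i}(X^{3^eu}-1)$, and the same for $Y$,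
$$0=\frac{u_n}{A_n}=\frac{\kappa_n}{A_n}+\bigl[(X^{3^i}-1)-\rho_i(Y^{3^i}-1)\bigr]+X^{3^i}(X^{3^eu}-1)-\rho_iY^{3^i}(Y^{3^eu}-1).$$
In the bracket, (9) with $l=i$ makes the terms $\rho_i\eta^{3^i}$ cancel, and the bracket is $3(\rho_{i-1}-\rho_i)\eta^{3^{i-1}}+O(1+2\cdot3^{i-1-e})$. By (9) with $l=e$, $X^{3^eu}-1=u\rho_e\eta^{3^e}+O(\frac43)$ and $Y^{3^eu}-1=u\eta^{3^e}+O(\frac43)$. Both $X^{3^i}$ and $Y^{3^i}$ are $1+O(3^{i-e})$, with $3^{i-e}\le\frac13$. So the last two terms together are $u(\rho_e-\rho_i)\eta^{3^e}+O(1+3^{i-e})$, and $3^{i-e}\ge2\cdot3^{i-1-e}$. Since $\rho^{3^\varepsilon}\ne\rho$, hence also $\rho^3\ne\rho$, both $\rho_e-\rho_i=(\rho^{3^\varepsilon})^{3^i}-\rho^{3^i}$ and $\rho_{i-1}-\rho_i$ are units. Dividing by $3u(\rho_e-\rho_i)$, with $\lambda_n=-\kappa_n/(3A_nu(\rho_e-\rho_i))\in U$,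
$$\tfrac13\eta^{3^e}=\lambda_n+(\text{unit})\,\eta^{3^{i-1}}+O(2\cdot3^{i-1-e}),\qquad v(\eta^{3^{i-1}})=3^{i-1-e}\le\tfrac19.\tag{11}$$

**{D,Sa}: a fractional valuation in $U$.** By (10), $\frac13\eta^{3^e}=\lambda+O(\frac13)$ with $\lambda\in U$. Subtracting (11), and using $3^{i-1-e}\le\frac19<\frac13$, we find an element of $U$ of valuation exactly $3^{i-1-e}\in(0,1)$. Contradiction.

**{Sa,Sa} with different $i$'s: the same argument.** Subtract the two relations (11), and let $i$ be the smaller of the two indices. The term $(\text{unit})\eta^{3^{i-1}}$ is strictly dominant, since the other relation contributes $O(3\cdot3^{i-1-e})$. So an element of $U$ has valuation $3^{i-1-e}\in(0,1)$. Contradiction.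

**{Sa,Sa} with equal $i$: change the base exponent.** Use (R). For $l<i$, $3^lm\le\frac19$, so by (P1) $v(\tilde Y-1)=3^im=3^{-\varepsilon}$ with $\varepsilon=e-i\ge1$. Then $\tilde\Phi(s)=0$ contradicts Proposition 1(α) applied to the datum of (R).

**{D,D}, first part: compare the coefficients $r_n$.** Both exponents have $i=e$. Subtracting the relations (10),
$$\lambda_b-\lambda_c=(r_b-r_c)\eta^{3^{e-1}}+O(\tfrac23),\qquad\lambda_b-\lambda_c,\ r_b-r_c\in U.$$
If $r_b-r_c$ were a unit, $\lambda_b-\lambda_c\in U$ would have valuation $\frac13$. Hence $r_b\equiv r_c$. Cross-multiplying, the terms $A_bA_c\rho_{e-1}\rho_e$ and $B_bB_c$ cancel and we obtain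
$$(\rho_{e-1}-\rho_e)(A_bB_c-A_cB_b)\equiv0.$$
Each factor is a difference of elements of $\mu'$, so it is $0$ or a unit. Therefore $A_bB_c=A_cB_b$ or $\rho_{e-1}=\rho_e$; the latter means $\rho^3=\rho$.

**{D,D}, second part: exclude $A_bB_c=A_cB_b$.** Then $A_b/A_c=B_b/B_c=\zeta\in\mu'$. From $A_b+B_b=\zeta(A_c+B_c)$ and $A_b+B_b\equiv A_c+B_c\equiv-1$ we get $\zeta\equiv1$, so $\zeta=1$, $A_b=A_c$ and $B_b=B_c$. Taking $3^e$-th roots in $\mu'$, the types agree, and (R) applies. Now $\tilde\xi,\tilde\eta=O(1)$ by (9). In (3) for $\tilde\Phi(s)=0$ the first term has valuation $v(s-1)+1$, and the terms with $n\ge2$ have valuation at least $v(s-1)-v(n(n-1))+n\ge v(s-1)+2$. So $\tilde\Phi(s)\ne0$, a contradiction.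

**{D,D}, third part: exclude $\rho^3=\rho$.** As $\rho\ne1$, $\rho=-1$. As in Section 9, $A=B=1$ and $\xi=-\eta-3$. Let $W_o$ and $W_e$ be the values at $T=\eta$ of the odd and even parts of $(1+T)^{3^e}-1$. Then $Y^{3^e}-1=W_o+W_e$, and $X^{3^e}-1=-W_o+W_e+O(2)$ by (P3). By (P2), only $n=2\cdot3^{e-1}$ contributes to $W_e$ below valuation $2$, so $v(W_e)=1+\frac23=\frac53$; and $W_o=O(1)$. As $A_n+B_n=-1+O(1)$, the equation $u_n=0$ gives for $n=b,c$, with $t=n'/a$,
$$0=\kappa_n+t\bigl[(B_n-A_n)W_o+(A_n+B_n)W_e\bigr]+O(2)=\kappa_n+t\bigl[(B_n-A_n)W_o-W_e\bigr]+O(2).$$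
Here $B_n-A_n=A_n\rho_e+B_n$ is a unit. So
$$\frac{W_o}3=-\frac{\kappa_n}{3t(B_n-A_n)}+\frac1{B_n-A_n}\cdot\frac{W_e}3+O(1).$$
Subtracting for $b$ and $c$, an element of $U$ equals $\bigl(\frac1{B_b-A_b}-\frac1{B_c-A_c}\bigr)\frac{W_e}3+O(1)$, where $v(W_e/3)=\frac23$. If the coefficient, which lies in $U$, were a unit, this element of $U$ would have valuation $\frac23$. So $B_b-A_b\equiv B_c-A_c$. Together with $A_b+B_b\equiv A_c+B_c$ this gives $A_b=A_c$ and $B_b=B_c$, which the second part excludes. All pairs of this section are impossible.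

## 11. Two tied terms: {S0,Sb} with $\varepsilon=0$ and $\delta\ge k+1$

Say $b$ is S0, so $q=b/a\in\mathbb Z_3^*\setminus\{1\}$, $\Phi(q)=0$ and $\delta=v(q-1)\ge k+1$. Say $c=3^kc'$ is Sb with $\varepsilon=0$: so $t=c'/a\equiv2\pmod3$, $k\ge1$ and $m=\frac1{2\cdot3^k}$. Put
$$\tau=\rho^{3^{k-1}},\qquad\sigma=\tau^3,\qquad\varsigma=\sigma^3,\qquad\lambda=\eta^{2\cdot3^k}/3,$$
where $\lambda$ is a unit. The two equations $u_b=0$ and $u_c=0$ each give a relation between $\eta$ and $\lambda$; we shall see that they cannot both hold.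

**Step 1: the relation from $u_b=0$.** Here $g(k)=g(k+1)=\frac12-k$. For $1\le l\le k-1$ we have $g(l)\ge g(k-1)=\frac76-k$, for $l\ge k+2$ we have $g(l)\ge\frac52-k$, and $g(0)=m>0$. So $\mu_\delta=\frac12-k$. Divide $\Phi(q)=0$ by $q-1$. All terms except $n=3^k,\ 3^{k+1},\ 3^k+1,\ 3^{k+1}+1$ become $O(1-k)$:

* class (iii) with index $l=k$ has valuation at least $g(k)+\frac12=1-k$, with $l=k+1$ at least $g(k+1)+\frac32=2-k$, and with the other $l\ge1$ at least $\frac76-k$;
* classes (i) and (ii) with the other $l\ge1$ have valuation at least $\frac76-k$;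
* classes (ii) and (iii) with $l=0$ and the $\kappa$-term have positive valuation, hence are $O(1-k)$ as $k\ge1$;
* $E/(q-1)=O(1+\mu_\delta)=O(\frac32-k)$.

Multiply by $3^k\eta^{-3^k}$, which has valuation $k-\frac12$. The catalogue formulas in (i) and (ii) are valid for $l=k,k+1$, because $1\le k<k+1\le\delta$. The four terms become $\sigma-\rho$, $(\varsigma-\rho)\lambda$, $\rho(\sigma-1)\eta$, $\rho(\varsigma-1)\eta\lambda$, each up to a factor $1+O(1)$. For instance $3^{-k-1}\eta^{3^{k+1}}\cdot3^k\eta^{-3^k}=\eta^{2\cdot3^k}/3=\lambda$. So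
$$(\sigma-\rho)+(\varsigma-\rho)\lambda+\rho\eta\bigl[(\sigma-1)+(\varsigma-1)\lambda\bigr]=O(\tfrac12).\tag{12}$$

**Step 2: the relation from $u_c=0$.** Put $C=A^{3^k}=A_c$ and $D=B^{3^k}=B_c$, so $-D/C=\sigma$, and $W_X=X^{3^k}-1$, $W_Y=Y^{3^k}-1$. By (P2) and (P3), as for (9) but keeping the term $n=2\cdot3^{k-1}$,
$$W_Y=\eta^{3^k}+3\eta^{3^{k-1}}+3\eta^{2\cdot3^{k-1}}+O(2),\qquad W_X=\sigma\eta^{3^k}+3\tau\eta^{3^{k-1}}+3\tau^2\eta^{2\cdot3^{k-1}}+O(2).$$
The monomials in $\eta$, with their factors $1,3,3$, have valuations $\frac12,\frac76,\frac43$. Now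
$$0=\frac{u_c}C=\frac{\kappa_c}C+\sum_{n\ge1}\binom tn(W_X^n-\sigma W_Y^n).$$
Here $t=-1+O(1)$ and $\binom t2=1+O(1)$. In $W_X-\sigma W_Y$ the terms $\sigma\eta^{3^k}$ cancel. Next, $W_X^2-\sigma W_Y^2=3(\sigma^2-\sigma)\lambda+O(\frac53)$, and the terms $n\ge3$ are $O(\frac32)$. Dividing by $3$,
$$\frac{\kappa_c}{3C}-\bigl[(\tau-\sigma)\eta^{3^{k-1}}+(\tau^2-\sigma)\eta^{2\cdot3^{k-1}}\bigr]+(\sigma^2-\sigma)\lambda=O(\tfrac12).$$
Since $\sigma\ne1$, $\sigma^2-\sigma$ is a unit. With $\lambda_0=-\kappa_c/(3C(\sigma^2-\sigma))\in U$,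
$$\lambda=\lambda_0+\frac{(\tau-\sigma)\eta^{3^{k-1}}+(\tau^2-\sigma)\eta^{2\cdot3^{k-1}}}{\sigma^2-\sigma}+O(\tfrac12),\qquad v(\eta^{3^{k-1}})=\tfrac16.\tag{13}$$

**Step 3: compute the residue of $\lambda_0$.** By (P4), $(\kappa_c/3)^3\equiv CD$. Using $D=-\sigma C$ and $C(1-\sigma)=C+D\equiv-1$,
$$\lambda_0^3\equiv-\frac{CD}{C^3\sigma^3(\sigma-1)^3}=\frac1{C\sigma^2(\sigma-1)^3}\equiv\frac1{\sigma^2(\sigma-1)^2}.$$
Since $\sigma=\tau^3$ and $\sigma-1\equiv(\tau-1)^3$, and cubing is injective in characteristic $3$,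
$$\lambda_0\equiv\frac1{\tau^2(\tau-1)^2}.\tag{14}$$

**Step 4: exclude $k\ge2$.** Then $m<\frac16$. By (13), $\lambda=\lambda_0+O(\frac16)$, and (12) gives
$$[(\sigma-\rho)+(\varsigma-\rho)\lambda_0]+\rho\eta\,[(\sigma-1)+(\varsigma-1)\lambda_0]=O(\tfrac16),$$
with both brackets in $U$. The first bracket has positive valuation, hence is $O(1)$. Then the second has valuation at least $\frac16-m>0$. So both are $\equiv0$. Subtracting the second from the first gives $(1-\rho)(1+\lambda_0)\equiv0$, so $\lambda_0\equiv-1$. The first bracket then gives $\sigma\equiv\varsigma$, so $\sigma=\sigma^3$. As $\sigma\ne1$, $\sigma=-1$, and so $\rho=\tau=-1$. But then (14) gives $\lambda_0\equiv\frac14\equiv1\not\equiv-1$. Contradiction.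

**Step 5: for $k=1$, separate by the denominators of valuations.** Then $\tau=\rho$, $\sigma=\rho^3$, $\varsigma=\rho^9$, $m=\frac16$ and $\eta^{3^{k-1}}=\eta$. Insert (13) into (12); multiples of $\eta^3$ are $O(\frac12)$. We get $c_0+c_1\eta+c_2\eta^2=O(\frac12)$ with $c_j\in U$:
$$c_0=(\sigma-\rho)+(\varsigma-\rho)\lambda_0,\qquad c_1=\frac{(\varsigma-\rho)(\rho-\sigma)}{\sigma^2-\sigma}+\rho\bigl[(\sigma-1)+(\varsigma-1)\lambda_0\bigr],$$
$$c_2=\frac{(\varsigma-\rho)(\rho^2-\sigma)+\rho(\varsigma-1)(\rho-\sigma)}{\sigma^2-\sigma}.$$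
The valuations of the nonzero ones among $c_0$, $c_1\eta$, $c_2\eta^2$ lie in $\mathbb Z$, $\frac16+\mathbb Z$, $\frac13+\mathbb Z$ respectively, so they are pairwise distinct. Hence each of the three terms is $O(\frac12)$, and therefore $c_0\equiv c_1\equiv c_2\equiv0$.

**Step 6: exclude $k=1$, $\rho=-1$.** Then $\sigma=\varsigma=-1$ and $\lambda_0\equiv1$ by (14). The first summand of $c_1$ vanishes, and $c_1\equiv(-1)[(-2)+(-2)]=4\not\equiv0$. Contradiction.

This step settles the case met in the running example for $n\equiv2\pmod9$. The left side of (12) equals $3^k\eta^{-3^k}\Phi(q)/(q-1)$ up to $O(\frac12)$, whether or not $\Phi(q)$ vanishes. By Step 6 it has valuation $\frac16$ there, so $v(u_n)=\delta-1+\frac12+\frac16=\delta-\frac13$. For $n=11$ we have $\delta=2$ and $v(u_{11})=v(\frac1{144})+\frac{11}3=\frac53$, as it should be.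

**Step 7: exclude $k=1$, $\rho\ne-1$.** Then $\rho\ne\pm1$, so $\rho^3-\rho=\rho(\rho-1)(\rho+1)\not\equiv0$. From $c_0\equiv0$ and (14), $\varsigma-\rho\equiv-(\rho^3-\rho)\rho^2(\rho-1)^2$. With $\varsigma-1\equiv(\rho-1)^9$, $\rho^2-\sigma=\rho^2(1-\rho)$ and $\rho-\sigma=-(\rho^3-\rho)$, the numerator of $c_2$ is
$$\equiv-(\rho^3-\rho)\bigl[\rho^4(\rho-1)^2(1-\rho)+\rho(\rho-1)^9\bigr]=-(\rho^3-\rho)\,\rho(\rho-1)^3\bigl[(\rho-1)^6-\rho^3\bigr].$$
So $c_2\equiv0$ gives $(\rho-1)^6\equiv\rho^3$. Taking cube roots in characteristic $3$, $(\rho-1)^2\equiv\rho$, that is $\rho^2-3\rho+1\equiv0$, so $\rho^2\equiv-1$. Then $\rho^8\equiv1$, $\varsigma=\rho^9\equiv\rho$, and $c_0\equiv\rho^3-\rho\not\equiv0$. Contradiction.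

All nine pairs of kinds are excluded. This proves Theorem B, and with Section 3 and the two obstructions of Section 2, Theorem A. $\blacksquare$

## 12. Common factors, mixed signs, and odd exponents

We prove Theorem C.

**Part 1: reduce to $\gcd=1$.** We have $p_{dn}(x,y,z)=p_n(x^d,y^d,z^d)$. The map $(x,y,z)\mapsto(x^d,y^d,z^d)$ is a surjection $\mathbb C^3\to\mathbb C^3$ with only $0$ over $0$. So $p_a,p_b,p_c$ have a nontrivial common zero if and only if $p_{a/d},p_{b/d},p_{c/d}$ do. Apply Theorem A to $a/d,b/d,c/d$, reordered. For example, exponents $2,4,6$ behave like $1,2,3$.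

**Part 2: mixed signs force equal valuations.** If $3\nmid abc$, then $(1,\omega,\omega^2)$ is a solution. Let $3\mid abc$ and suppose that there is a solution in $(\mathbb C^*)^3$. Clear denominators and add the equation $wxyz=1$. By the Nullstellensatz, as in Section 3, there is a solution in $(\overline{\mathbb Q}^*)^3\subset(\overline{\mathbb Q}_3^{\,*})^3$. Order it so that $v(x)\le v(y)\le v(z)$. For each exponent $n$, the minimum of $v(x^n),v(y^n),v(z^n)$ is attained at least twice. For a positive exponent $v(x^n)$ is minimal, and this forces $v(x)=v(y)$. For a negative exponent $v(z^n)$ is minimal, and this forces $v(y)=v(z)$. Both signs occur, so the three valuations are equal. As $\gcd=1$ and $3\mid abc$, the $3$-adic valuations of the exponents are not all equal. This contradicts Theorem B.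

**Part 3, zeros with a vanishing coordinate.** Let $(x,y,z)$ be a nontrivial zero with, say, $z=0$. Then $x^n=-y^n$, so $xy\ne0$ and $(x/y)^n=-1$ for $n=a,b,c$. Hence $(x/y)^{2n}=1$ for these $n$, and $\gcd=1$ gives $(x/y)^2=1$. As $x/y\ne1$, $x/y=-1$. Conversely, permutations of $\lambda(1,-1,0)$ are zeros since $a,b,c$ are odd.

**Part 3, zeros without a vanishing coordinate.** Suppose there is a zero in $(\mathbb C^*)^3$, hence, as in Part 2, one in $(\overline{\mathbb Q}_3^{\,*})^3$. The exponents have $\gcd=1$ and $3\mid abc$, so Theorem B says that its coordinates do not all have the same valuation. The argument in Step 2 of Section 3, up to the conclusion $\bar t=-1$, uses only $\gcd=1$ and positivity of the exponents. So after a permutation $v(x)=v(y)<v(z)<\infty$ and $x/y=-T$ with $T$ a $1$-unit. Put $s=z/y$, so $0<v(s)<\infty$. As $n$ is odd, $u_n=0$ reads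
$$T^n-1=s^n\qquad\text{for }n=a,b,c.$$
By hypothesis two of the exponents, $n_1\ne n_2$, have the same $3$-adic valuation $i$. By (P1), $v(T^{n_j}-1)=v(T^{3^i}-1)$ for $j=1,2$, so
$$n_1v(s)=v(T^{n_1}-1)=v(T^{3^i}-1)=v(T^{n_2}-1)=n_2v(s).$$
Since $0<v(s)<\infty$, this gives $n_1=n_2$, a contradiction. So every nontrivial zero has a vanishing coordinate, and Theorem C is proved. $\blacksquare$
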